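\title{Primitive permutation groups with gaps in the sizes of their minimal bases}

\begin{abstract}
A base of a finite permutation group is a set of points whose pointwise stabilizer is trivial, and it is minimal if no proper subset of it is a base. We show that the sizes of the minimal bases of a primitive group need not form an interval. For every prime $n\ge 5$ the primitive affine group $3^{2^n}{:}\mathrm{SL}_2(3^n)$ has minimal bases of sizes $2$ and $n+1$ but none of size $n$. For every prime $n\ge 7$ its set of minimal base sizes is exactly $\{2,\dots,n-2\}\cup\{n+1\}$.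
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite permutation group on a finite set $\Omega$. A subset $\Lambda\subseteq\Omega$ is a \emph{base} for $G$ if its pointwise stabilizer $G_{(\Lambda)}$ is the identity; equivalently, every element of $G$ is determined by what it does to the points of $\Lambda$. A base is \emph{minimal} if no proper subset of it is a base. We write
\[
\mathcal M(G,\Omega)=\{|\Lambda| : \Lambda\subseteq\Omega \text{ is a minimal base for } G\},
\]
and we call a set of natural numbers an \emph{interval} if it has the form $\{a,a+1,\dots,c\}$ with $a\le c$.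

The terminology is modeled on linear algebra. If $G$ is the general linear group of a finite vector space of dimension $d\ge2$, acting on the vectors, then the bases of $G$ are the spanning sets, the minimal bases are the vector space bases, and $\mathcal M=\{d\}$. For the symmetric group $\mathcal M=\{|\Omega|-1\}$. In general minimal bases have several sizes, and one may ask whether every size between the smallest and the largest occurs.

An ordered version of this question has a positive answer for every group. Call a sequence $(\omega_1,\dots,\omega_\ell)$ an \emph{irredundant base} if its terms form a base and no $\omega_i$ is fixed by the pointwise stabilizer of $\omega_1,\dots,\omega_{i-1}$; a minimal base, listed in any order, is irredundant. Let $(\alpha_1,\dots,\alpha_a)$ be a shortest and $(\beta_1,\dots,\beta_b)$ a longest irredundant base. For $0\le i\le b$, delete from $\beta_1,\dots,\beta_i,\alpha_1,\dots,\alpha_a$ every term that is fixed by the pointwise stabilizer of the terms before it. What remains is an irredundant base, of length $f(i)$ say, and $f(0)=a$,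 $f(b)=b$. A term $\alpha_j$ deleted at stage $i$ is also deleted at stage $i+1$, so $f(i+1)\le f(i)+1$, and $f$ takes every value between $a$ and $b$.

This argument tests each point only against the points before it. In a minimal base each point is tested against all the others, and gaps can appear. Let $G=(\mathbb Z/2)^3$ act on the union of a regular orbit and three orbits of length $2$, acting on the $i$th short orbit through its $i$th coordinate. A minimal base that meets the regular orbit is a single point, and one that does not consists of one point from each short orbit, so $\mathcal M=\{1,3\}$. It is known that every non-empty finite set of positive integers occurs as $\mathcal M(G,\Omega)$ for some $G$, and that some non-intervals occur for transitive groups $G$. In the example the gap comes from points of very different kinds. A primitive group has neither orbits nor blocks that could sort the points into kinds, so one would guess that the gaps disappear. The problem, posed in \cite{DMS}, is to prove or disprove this guess: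

\begin{quote}
\emph{If $G$ is a nontrivial primitive permutation group on $\Omega$, then $\mathcal M(G,\Omega)$ is an interval.}
\end{quote}

We disprove it. The loophole is that \emph{pairs} of points still come in different kinds: in an affine group $V{:}H$ the stabilizer of $0$ and $v$ is $C_H(v)$, and its order depends heavily on $v$.

Let $n\ge5$ be prime, $q=3^n$ and $H=\mathrm{SL}_2(q)$. Let $V$ be the $2^n$-dimensional $\mathbb F_3H$-module constructed in Section~\ref{sec:module}; it is the tensor product of the $n$ Frobenius twists of the natural module, realized over $\mathbb F_3$. Let $G=V{:}H$ act on $\Omega=V$ by the maps $v\mapsto hv+c$ with $h\in H$, $c\in V$.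

\begin{theorem}\label{thm:main}
For every prime $n\ge5$, the group $G$ is primitive on $V$, and
\[
2\in\mathcal M(G,V),\qquad n\notin\mathcal M(G,V),\qquad n+1\in\mathcal M(G,V),\qquad \max\mathcal M(G,V)=n+1.
\]
In particular $\mathcal M(G,V)$ is not an interval.
\end{theorem}

\begin{theorem}\label{thm:exact}
If $n\ge7$ is prime, then $\mathcal M(G,V)=\{2,3,\dots,n-2\}\cup\{n+1\}$. If $n=5$, then $\{2,3,6\}\subseteq\mathcal M(G,V)\subseteq\{2,3,4,6\}$.
\end{theorem}

So there are infinitely many counterexamples. The smallest member of the family is $3^{32}{:}\mathrm{SL}_2(3^5)$, whose minimal base sizes include $2$ and $6$ but not $5$.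

The proof is organized around one notion. A \emph{witness} for a point $P$ of a base $\Lambda$ is an element of prime order in $G_{(\Lambda\setminus\{P\})}$; it moves $P$, because $\Lambda$ is a base. A base is minimal exactly when each of its points has a witness. In a large minimal base containing $0$ there are many witnesses that are independent in a strong sense, and the only place in $H$ with room for them is a Sylow $3$-subgroup $U$, which is elementary abelian of rank $n$ (Section~\ref{sec:witness}). Each point of the base is then fixed by a large subgroup of $U$. As a $U$-module, $V$ has a filtration by layers, and a vector fixed by a subgroup of index $9$ in $U$ lies in a small layer $L$ (Section~\ref{sec:fixed}), where the question is one of linear algebra and $n$ points never suffice (Section~\ref{sec:linear}). This gives Theorem~\ref{thm:main}. The next layer is described by quadratic forms. It contains vectors whose stabilizer in $U$ has index $3^m$ for each $m$ with $3\le m\le n-2$; such a vector together with $n-m$ vectors of $L$ gives a minimal base of size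 $n-m+1$ (Section~\ref{sec:quadratic}). An analysis of conics then excludes the size $n-1$ when $n\ge7$ (Section~\ref{sec:nminusone}).

\section{The module and the group}\label{sec:module}

\subsection*{The field}
Throughout, $n\ge5$ is prime and $q=3^n$. Indices $i,j$ of coordinates lie in $\mathbb Z/n$, identified with $\{0,\dots,n-1\}$ when they appear in exponents. For $t\in\mathbb F_q$ put $t_{(i)}=t^{3^i}$, so that the trace $\operatorname{Tr}\colon\mathbb F_q\to\mathbb F_3$ is $\operatorname{Tr}(t)=\sum_i t_{(i)}$. The form $(a,t)\mapsto\operatorname{Tr}(at)$ is nondegenerate on the $n$-dimensional $\mathbb F_3$-space $\mathbb F_q$. For an $\mathbb F_3$-subspace $T$ let $T^\perp=\{a:\operatorname{Tr}(at)=0\text{ for all }t\in T\}$; then $\dim T^\perp=n-\dim T$ and $T^{\perp\perp}=T$. Since $n$ is prime, every $\theta\in\mathbb F_q\setminus\mathbb F_3$ has degree $n$ over $\mathbb F_3$: its conjugates $\theta_{(i)}$ are distinct, and $1,\theta,\dots,\theta^{n-1}$ are $\mathbb F_3$-independent. The integer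
\[
s=\sum_i3^i=\frac{q-1}{2}
\]
is odd because $n$ is odd. Hence $q\equiv3\pmod4$ and $-1$ is a nonsquare in $\mathbb F_q$.

A polynomial of degree less than $q$ that vanishes on $\mathbb F_q$ is zero. So the functions $t\mapsto t^N$ with $0\le N<q$ are $\mathbb F_q$-independent, and so are the functions $(u,t)\mapsto u^Nt^{N'}$ with $0\le N,N'<q$.

\begin{lemma}\label{lem:moore}
If $u_1,\dots,u_r\in\mathbb F_q$ are $\mathbb F_3$-independent, then the vectors $\big((u_k)_{(i)}\big)_{i\in\mathbb Z/n}\in\mathbb F_q^n$, $1\le k\le r$, are $\mathbb F_q$-independent.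
\end{lemma}

\begin{proof}
Extending to a basis, we may assume $r=n$; we must show that the square matrix $(u_k^{3^i})_{k,i}$ is invertible. If $\sum_if_iu_k^{3^i}=0$ for all $k$, then the polynomial $\sum_if_iX^{3^i}$, which defines an $\mathbb F_3$-linear map, vanishes on $\mathbb F_q$. Its degree is less than $q$, so all $f_i$ are $0$.
\end{proof}

\subsection*{The group $H$}
Let $W=\mathbb F_qe_1\oplus\mathbb F_qe_2$ be the natural module of $H=\mathrm{SL}_2(q)$, a group of order $q(q^2-1)$. For $t\in\mathbb F_q$ and $\kappa\in\mathbb F_q^\times$ define elements of $H$ by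
\[
x_t\colon e_1\mapsto e_1,\ e_2\mapsto e_2+te_1;\qquad d_\kappa\colon e_1\mapsto\kappa e_1,\ e_2\mapsto\kappa^{-1}e_2;\qquad w\colon e_1\mapsto -e_2,\ e_2\mapsto e_1.
\]
Then $U=\{x_t\}\cong(\mathbb F_q,+)$ is a Sylow $3$-subgroup, $D=\{d_\kappa\}\cong\mathbb F_q^\times$, and $d_\kappa x_td_\kappa^{-1}=x_{\kappa^2t}$. Put $U^-=wUw^{-1}$, the lower unitriangular group. Every subgroup of $U$ has the form $U_T=\{x_t:t\in T\}$ for an $\mathbb F_3$-subspace $T$ of $\mathbb F_q$. Each nontrivial element of $U$ stabilizes exactly one line of $W$, namely $\mathbb F_qe_1$. Hence $N_H(U)$ is the stabilizer $UD$ of this line, and by conjugation the Sylow $3$-subgroups correspond to the lines of $W$, the normalizer of each being the stabilizer of its line.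

\subsection*{The module}
Let $\sigma$ denote cubing of coordinates, applied to vectors of $W$ and to matrices. The twist $W^{(i)}$ is the space $W$ on which $h\in H$ acts as $\sigma^i(h)$. Let $M=\bigotimes_{i}W^{(i)}$, of dimension $2^n$ over $\mathbb F_q$. Almost all of our computations concern $U$, and for $U$ the module $M$ has a ring model. Identify $W^{(i)}$ with $\mathbb F_q[y_i]/(y_i^2)$ by $e_2=1$, $e_1=y_i$; then $x_t$ acts as multiplication by $1+t_{(i)}y_i$. Therefore
\[
M=R:=\mathbb F_q[y_i:i\in\mathbb Z/n]/(y_i^2),\qquad x_t\text{ acts as multiplication by }E(t)=\prod_i\big(1+t_{(i)}y_i\big).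
\]
The monomials $y_J=\prod_{i\in J}y_i$, $J\subseteq\mathbb Z/n$, form a basis; $y_J$ is the tensor with $e_1$ in the positions of $J$ and $e_2$ elsewhere. Put
\[
z=y_{\mathbb Z/n},\qquad 1_R=y_\emptyset,\qquad \hat y_i=y_{\mathbb Z/n\setminus\{i\}},\qquad \hat y_{ij}=y_{\mathbb Z/n\setminus\{i,j\}},\qquad \mathfrak m=(y_0,\dots,y_{n-1}),
\]
and $\nu(J)=\sum_{i\in J}3^i$. Then $d_\kappa y_J=\kappa^{2\nu(J)-s}y_J$ and $wz=-1_R$. The ring $R$ is graded by degree, $R=\bigoplus_dR_d$, with $\mathfrak m^d=\bigoplus_{d'\ge d}R_{d'}$ and $\mathfrak m^{n+1}=0$. We have $y_Ky_J=y_{K\cup J}$ if $K\cap J=\emptyset$ and $y_Ky_J=0$ otherwise, so $y_K$ kills $\sum c_Jy_J$ if and only if $c_J=0$ for all $J$ disjoint from $K$. A set $J$ is disjoint from some $K$ with $|K|\ge d$ if and only if $|J|\le n-d$. Hence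
\begin{equation}\label{eq:ann}
\operatorname{Ann}(\mathfrak m^d)=\mathfrak m^{n+1-d}=\langle y_J:|J|\ge n+1-d\rangle_{\mathbb F_q}.
\end{equation}
These annihilators are the layers mentioned in the introduction.

Primitivity requires a module that is irreducible over the prime field, and $M$ is not: it contains a proper $H$-invariant $\mathbb F_3$-subspace that spans it over $\mathbb F_q$. The $\sigma$-semilinear map
\[
\varphi(w_0\otimes w_1\otimes\dots\otimes w_{n-1})=\sigma(w_{n-1})\otimes\sigma(w_0)\otimes\dots\otimes\sigma(w_{n-2})
\]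
commutes with $H$, because $\sigma(\sigma^{i}(h)w_i)=\sigma^{i+1}(h)\sigma(w_i)$ and $\sigma^n(h)=h$. In $R$ it reads $\sum c_Jy_J\mapsto\sum c_J^3y_{J+1}$. Let
\[
V=M^\varphi=\Big\{\sum c_Jy_J : c_{J+1}=c_J^3\text{ for all }J\Big\},
\]
an $\mathbb F_3H$-module. Since $n$ is prime, the shift $J\mapsto J+1$ fixes $\emptyset$ and $\mathbb Z/n$, and all its other orbits have length $n$. A fixed set contributes a coefficient in $\mathbb F_3$, and a long orbit contributes one free coefficient in $\mathbb F_q$. So $|V|=3^2\cdot q^{(2^n-2)/n}=3^{2^n}$. By Lemma~\ref{lem:moore} the vectors $(a_{(i)})_i$, $a\in\mathbb F_q$, span $\mathbb F_q^n$, so $V$ spans $M$ over $\mathbb F_q$. Thus an $\mathbb F_3$-basis of $V$ is an $\mathbb F_q$-basis of $M$. In such a basis $h\in H$ has the same matrix on $V$ and on $M$, whence $\dim_{\mathbb F_3}C_V(h)=\dim_{\mathbb F_q}C_M(h)$.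

\begin{lemma}\label{lem:irred}
The $\mathbb F_3H$-module $V$ is irreducible, $C_V(U)=\mathbb F_3z$ and $C_V(U^-)=\mathbb F_31_R$.
\end{lemma}

\begin{proof}
For scalars $c_t\in\mathbb F_q$ we have $\sum_tc_tE(t)=\sum_J\big(\sum_tc_tt^{\nu(J)}\big)y_J$. The integers $\nu(J)$ are distinct and lie in $[0,s]$, so the functions $t\mapsto t^{\nu(J)}$ are independent, and the coefficients $\sum_tc_tt^{\nu(J)}$ can be prescribed arbitrarily. Hence the $E(t)$ span $R$. As $E(0)=1_R$ and $E(t)-1\in\mathfrak m$, the elements $E(t)-1$ span $\mathfrak m$. So $C_M(U)=\operatorname{Ann}(\mathfrak m)=\mathbb F_qz$ by \eqref{eq:ann}, which gives $C_V(U)=\mathbb F_3z$ and $C_V(U^-)=wC_V(U)=\mathbb F_31_R$.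

The $\mathbb F_qU$-submodules of $M$ are the ideals of $R$. A nonzero ideal contains $z$: take $\sum c_Jy_J\ne0$ in it, choose $J$ minimal with $c_J\ne0$, and multiply by $y_{\mathbb Z/n\setminus J}$ to get $c_Jz$. A nonzero $\mathbb F_qH$-submodule of $M$ therefore contains $z$, then $wz=-1_R$, and so is the unit ideal. Thus $M$ is irreducible. If $V'\ne0$ is an $\mathbb F_3H$-submodule of $V$, then $\mathbb F_qV'=M$, so $\dim_{\mathbb F_3}V'\ge2^n$ and $V'=V$.
\end{proof}

Let $h\in H$ have order prime to $3$. Then $h$ is diagonalizable over $\mathbb F_{q^2}$ with eigenvalues $\tau^{\pm1}$ on $W$, where $\tau$ has the same order as $h$, and $\sigma^i(h)$ has eigenvalues $\tau^{\pm3^i}$. So over $\mathbb F_{q^2}$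
\begin{equation}\label{eq:eigen}
h \text{ is diagonalizable on } M \text{ with eigenvalues } \tau^{\sum_i\epsilon_i3^i},\quad\epsilon\in\{\pm1\}^n.
\end{equation}

\begin{lemma}\label{lem:fix}
If $h\in H$ has prime order, then $\dim C_V(h)\le2^{n-1}$.
\end{lemma}

\begin{proof}
We bound $\dim_{\mathbb F_q}C_M(h)$. If $h$ has order $3$, we may take $h=x_t$ with $t\ne0$ by Sylow's theorem. Let $M_k=\bigotimes_{i<k}W^{(i)}$; then $\dim C_{M_1}(h)=1$. In $M_{k+1}=M_k\otimes W^{(k)}$,
\[
h(a\otimes e_1+b\otimes e_2)=(ha+t_{(k)}hb)\otimes e_1+hb\otimes e_2.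
\]
So the map $a\otimes e_1+b\otimes e_2\mapsto b$ sends $C_{M_{k+1}}(h)$ into $C_{M_k}(h)$ with kernel $C_{M_k}(h)\otimes e_1$. The dimension at most doubles with each of the $n-1$ further factors. If $h$ has order $2$, then $h=-1$ is the only involution of $H$; it acts on $M$ as $(-1)^n=-1$ and $C_M(h)=0$. If $h$ has order at least $5$, then $\tau^2\ne1$ in \eqref{eq:eigen}. Changing the sign $\epsilon_0$ multiplies the eigenvalue by $\tau^{\pm2}$, so at most half of the $2^n$ eigenvalues equal $1$.
\end{proof}

\subsection*{The affine group}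
By Lemma~\ref{lem:fix} no element of prime order acts trivially on $V$, so $H$ acts faithfully and $G=V{:}H$ is a permutation group on $V$. Let $\pi\colon G\to H$ send $v\mapsto hv+c$ to its linear part $h$. The stabilizer $G_P$ of a point $P$ consists of the maps $v\mapsto hv+(P-hP)$, and such a map fixes $Q$ if and only if $h$ fixes $Q-P$. Hence
\begin{equation}\label{eq:pi}
\pi \text{ maps } G_P \text{ isomorphically onto } H,\qquad \pi(G_{P,Q})=C_H(Q-P).
\end{equation}

\begin{proposition}\label{prop:two}
The group $G$ is primitive on $V$, $2\in\mathcal M(G,V)$, and every base has at least two points.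
\end{proposition}

\begin{proof}
The translations make $G$ transitive. Let $B$ be a block containing $0$. For $b\in B$ the translate $B+b$ meets $B$, so $B+b=B$, and $B$ is an $\mathbb F_3$-subspace; for $h\in H$ the block $hB$ contains $0$, so $hB=B$. By Lemma~\ref{lem:irred}, $B=0$ or $B=V$.

By \eqref{eq:pi} no single point is a base. A vector $v$ with $C_H(v)\ne1$ is fixed by an element of prime order, so by Lemma~\ref{lem:fix} the number of such vectors is less than $q^3\cdot3^{2^{n-1}}=3^{3n+2^{n-1}}$. This is at most $3^{2^n}=|V|$, since $3n\le2^{n-1}$ for $n\ge5$. So some $v$ has $C_H(v)=1$, and $\{0,v\}$ is a minimal base.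
\end{proof}

\section{The linear layer and the source of the gap}\label{sec:linear}

The first layer $V\cap\operatorname{Ann}(\mathfrak m)=\mathbb F_3z$ is fixed by $U$. The second is the \emph{linear layer} $L=V\cap\operatorname{Ann}(\mathfrak m^2)$. By \eqref{eq:ann} and the definition of $V$,
\[
L=\{v_a+cz:a\in\mathbb F_q,\ c\in\mathbb F_3\},\qquad v_a=\sum_ia_{(i)}\hat y_i,
\]
and $a\mapsto v_a$ is additive. On $L$ only the terms of $E(t)$ of degree at most $1$ matter, and $y_i\hat y_j=\delta_{ij}z$. Therefore
\begin{equation}\label{eq:linear}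
x_t(v_a+cz)=v_a+cz+\operatorname{Tr}(at)z .
\end{equation}
An element of $U$ moves the points of $L$ only along $z$, and so does a translation by a multiple of $z$. These elements generate the group
\[
K=\{v\mapsto x_tv+c'z:t\in\mathbb F_q,\ c'\in\mathbb F_3\}\le G,
\]
which is isomorphic to $\mathbb F_q\oplus\mathbb F_3$, an $\mathbb F_3$-space of dimension $n+1$, because $U$ fixes $z$. By \eqref{eq:linear} the element $(t,c')$ fixes $v_a+cz$ if and only if $\operatorname{Tr}(at)+c'=0$. This is one linear condition for each point, and $n$ linear conditions on a space of dimension $n+1$ have a nonzero solution.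

\begin{lemma}\label{lem:Lsmall}
No subset of $L$ with at most $n$ points is a base for $G$.\qed
\end{lemma}

So the size $n$ is excluded as soon as a minimal base of size $n$ is forced into $L$. The mechanism that does this is already visible for $n=3$, where all the definitions above, formula \eqref{eq:linear} and Lemma~\ref{lem:Lsmall} make sense without change.

\begin{example}\label{ex:three}
Let $n=3$, $R=\mathbb F_{27}[y_0,y_1,y_2]/(y_i^2)$ and $0\ne t\in\mathbb F_{27}$. We claim that every $v\in R$ fixed by $x_t$ lies in $\mathfrak m^2=\operatorname{Ann}(\mathfrak m^2)$. Write $v=c+a_0y_0+a_1y_1+a_2y_2+v'$ with $v'\in\mathfrak m^2$, and let $\varepsilon=\sum_it_{(i)}y_i$ be the linear part of $E(t)-1$. The degree $1$ part of $(E(t)-1)v=0$ is $c\varepsilon$, so $c=0$. The degree $2$ part is then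
\[
\varepsilon\sum_ia_iy_i=\sum_{i<j}\big(t_{(i)}a_j+t_{(j)}a_i\big)y_iy_j .
\]
With $u_i=a_i/t_{(i)}$ its vanishing says $u_0+u_1=u_0+u_2=u_1+u_2=0$. Adding the first two expressions and subtracting the third gives $2u_0=0$, so all $u_i$ vanish in characteristic $3$. This proves the claim.

Now suppose that $\{0,P_1,P_2\}\subseteq V$ were a minimal base of size $n=3$ in which $P_1$ and $P_2$ have witnesses $x_{t_1},x_{t_2}\in U$. Then $x_{t_2}$ fixes $P_1$ and $x_{t_1}$ fixes $P_2$. By the claim all three points lie in $L$, contrary to Lemma~\ref{lem:Lsmall}.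
\end{example}

The proof that $n\notin\mathcal M(G,V)$ follows this pattern. Two things have to be supplied: the claim for general $n$, with $\langle x_t\rangle$ replaced by a subgroup of index $9$ in $U$ (Lemma~\ref{lem:codim2}), and a proof that the witnesses can be assumed to lie in $U$ (Proposition~\ref{prop:witness}), which needs $n\ge5$.

\section{Stabilizers of vectors and a minimal base of size $n+1$}\label{sec:stab}

To show that $n+1$ points of $L$ can form a base for $G$, and not only for $K$, we need the full stabilizer of $v_a$ in $H$. Stabilizers of nonzero vectors have odd order, and this restricts them severely. A \emph{$3$-element} is an element whose order is a power of $3$.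

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(F1)] If $0\ne v\in V$, then $|C_H(v)|$ is odd.
\item[(F2)] Distinct Sylow $3$-subgroups of $H$ intersect trivially.
\item[(F3)] Let $A\le H$ have odd order. If $3\nmid|A|$, then $A$ is cyclic. If $3\mid|A|$, then there is a Sylow $3$-subgroup $U'$ of $H$ such that $A\le N_H(U')$ and $A\cap U'\ne1$ contains all $3$-elements of $A$.
\item[(F4)] If $g\in H$ has prime order at least $5$, then $C_H(g)$ is cyclic of order $q-1$ or $q+1$.
\item[(F5)] Every element of odd order in $D$ fixes $z$ and $1_R$.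
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) A subgroup of even order contains the involution $-1$, which acts on $V$ as $-1$ and fixes only $0$.

(F2) A nontrivial element of a Sylow $3$-subgroup stabilizes only the line of that subgroup.

(F3) As $A\cap\{\pm1\}=1$, the group $A$ embeds in $\mathrm{PSL}_2(q)$. By Dickson's list of the subgroups of $\mathrm{PSL}_2(q)$ \cite[Hauptsatz II.8.27]{Huppert}, a subgroup of odd order is cyclic of order prime to $3$, or an elementary abelian $3$-group, possibly extended by a cyclic group of order prime to $3$. So if $3\mid|A|$, then $A$ has a normal Sylow $3$-subgroup $A_0\ne1$, which contains all $3$-elements of $A$. Let $A_0\le U'$. For $g\in A$ the group $gU'g^{-1}$ contains $A_0$, so it equals $U'$ by (F2).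

(F4) The eigenvalues of $g$ are distinct, so the matrices commuting with $g$ form the algebra $\mathbb F_q[g]$. It is $\mathbb F_q\times\mathbb F_q$ if the eigenvalues lie in $\mathbb F_q$, and then its elements of determinant $1$ form a conjugate of $D$. Otherwise it is $\mathbb F_{q^2}$, the determinant is the norm, and its kernel is cyclic of order $q+1$.

(F5) The element $d_\kappa$ multiplies $z$ and $1_R$ by $\kappa^{s}$ and $\kappa^{-s}$. If $\kappa$ has odd order, this order divides $s$ because $q-1=2s$.
\end{proof}

\begin{lemma}\label{lem:stab}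
For $0\ne a\in\mathbb F_q$ we have $C_H(v_a)=\{x_t:\operatorname{Tr}(at)=0\}$.
\end{lemma}

\begin{proof}
By \eqref{eq:linear}, $C_U(v_a)$ is the group on the right, and it is nontrivial. By (F1) and (F3), $C_H(v_a)$ has odd order and normalizes a Sylow $3$-subgroup that contains $C_U(v_a)$; by (F2) this is $U$. Let $h=x_td_\kappa\in C_H(v_a)$. The map $UD\to\mathbb F_q^\times$, $x_td_\kappa\mapsto\kappa$, is a homomorphism, so $\kappa$ has odd order and $\kappa^s=1$. Now $d_\kappa\hat y_i=\kappa^{s-2\cdot3^i}\hat y_i=(\kappa^{-2})_{(i)}\hat y_i$, that is, $d_\kappa v_a=v_{\kappa^{-2}a}$. By \eqref{eq:linear}, $v_a=hv_a\in v_{\kappa^{-2}a}+\mathbb F_3z$. So $\kappa^2=1$, then $\kappa=1$ since its order is odd, and $h\in U$.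
\end{proof}

\begin{proposition}\label{prop:nplusone}
We have $n+1\in\mathcal M(G,V)$.
\end{proposition}

\begin{proof}
Let $a_1,\dots,a_n$ be an $\mathbb F_3$-basis of $\mathbb F_q$ and $\Lambda=\{0,v_{a_1},\dots,v_{a_n}\}\subseteq L$. The stabilizer of $0$ is $H$, so by Lemma~\ref{lem:stab} $G_{(\Lambda)}=\{x_t:\operatorname{Tr}(a_jt)=0\text{ for all }j\}=1$. By Lemma~\ref{lem:Lsmall} no proper subset of $\Lambda$ is a base.
\end{proof}

\section{Vectors fixed by large subgroups of $U$}\label{sec:fixed}

Let $T\le\mathbb F_q$ be an $\mathbb F_3$-subspace of codimension $m$. The vectors of $M$ fixed by $U_T$ form the annihilator of the ideal $I$ generated by the elements $E(t)-1$, $t\in T$. To place them in a layer we must show that $I$ contains a power of $\mathfrak m$. The generators of $I$ are not homogeneous, but, as in Example~\ref{ex:three}, their linear parts decide the matter. Dividing $R$ by these linear parts leaves a polynomial ring in only $m$ variables, modulo $n$ squares.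

Let $Y=R_1=\langle y_0,\dots,y_{n-1}\rangle_{\mathbb F_q}$, and put
\[
\varepsilon_t=\sum_it_{(i)}y_i,\qquad Y_T=\langle\varepsilon_t:t\in T\rangle_{\mathbb F_q},\qquad \bar Y=Y/Y_T .
\]
Let $S=\bigoplus_dS_d$ be the symmetric algebra of $\bar Y$, let $p_i\in\bar Y$ be the image of $y_i$, and let $\Delta=\langle p_i^2:i\in\mathbb Z/n\rangle_{\mathbb F_q}\le S_2$. Fix an $\mathbb F_3$-basis $\alpha_1,\dots,\alpha_m$ of $T^\perp$. The functional $f_k\in Y^*$ with $f_k(y_i)=(\alpha_k)_{(i)}$ satisfies $f_k(\varepsilon_t)=\operatorname{Tr}(\alpha_kt)=0$ for $t\in T$. By Lemma~\ref{lem:moore}, $\dim Y_T=n-m$ and $f_1,\dots,f_m$ are independent, so they are coordinates on $\bar Y$. In these coordinates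
\begin{equation}\label{eq:points}
p_i=\big(\alpha_1^{3^i},\dots,\alpha_m^{3^i}\big).
\end{equation}
If $m\ge2$, then $\alpha_1/\alpha_2\notin\mathbb F_3$ has $n$ distinct conjugates, so the $n$ vectors $p_i$ are pairwise nonproportional.

\begin{lemma}\label{lem:criterion}
Let $d\ge2$. If $S_d=S_{d-2}\Delta$, then $\mathfrak m^dv=0$ for every $v\in M$ fixed by $U_T$.
\end{lemma}

\begin{proof}
The ring $R$ is the symmetric algebra of $Y$ modulo the $y_i^2$, so $R/Y_TR\cong S/\Delta S$ as graded rings. The hypothesis says that the degree $d$ part vanishes, that is, $R_d=Y_TR_{d-1}$. For $t\in T$ we have $\varepsilon_t\in(E(t)-1)+\mathfrak m^2$, so $\varepsilon_tR_{d-1}\subseteq I+\mathfrak m^{d+1}$. Hence $\mathfrak m^d=R_d+\mathfrak m^{d+1}\subseteq I+\mathfrak m^{d+1}$. Multiplying by $\mathfrak m^k$ gives $\mathfrak m^{d+k}\subseteq I+\mathfrak m^{d+k+1}$ for all $k\ge0$, so $\mathfrak m^d\subseteq I+\mathfrak m^{n+1}=I$. Finally $Iv=0$.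
\end{proof}

\begin{lemma}\label{lem:codim2}
If $\dim T=n-2$ and $v\in V$ is fixed by $U_T$, then $v\in L$.
\end{lemma}

\begin{proof}
Here $\dim\bar Y=2$, and $p_0,p_1$ form a basis with $p_2=\beta_0p_0+\beta_1p_1$, $\beta_0\beta_1\ne0$. Then $p_2^2=\beta_0^2p_0^2+2\beta_0\beta_1p_0p_1+\beta_1^2p_1^2$ with $2\beta_0\beta_1\ne0$, so $\Delta$ contains the basis $p_0^2,p_0p_1,p_1^2$ of $S_2$. Lemma~\ref{lem:criterion} with $d=2$ gives $\mathfrak m^2v=0$.
\end{proof}

Combined with \eqref{eq:linear}, this says that $C_U(v)$ never has index exactly $9$ in $U$: a vector fixed by a subgroup of index $9$ is fixed by one of index at most $3$.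

\section{Witnesses in large minimal bases}\label{sec:witness}

We now show that the witnesses of a large minimal base are unipotent and independent. The difficulty is to exclude witnesses of order at least $5$. One such witness forces all the others into its cyclic centralizer. In a cyclic group independent witnesses have distinct prime orders, and the product of these primes is too large for an element that fixes a nonzero vector of $V$.

\begin{proposition}\label{prop:witness}
Let $\Lambda=\{P_0,\dots,P_{\ell-1}\}$ be a minimal base for $G$ with either $\ell\ge n$, or $n\ge7$ and $\ell\ge n-1$. For each $i$ let $g_i$ be a witness for $P_i$. Then, after replacing $\Lambda$ by $g\Lambda$ and $g_i$ by $gg_ig^{-1}$ for a suitable $g\in G$, we have $P_0=0$, $g_i=x_{t_i}$ for $i\ge1$, $\pi(g_0)=x_{t_0}\in U$, and $t_1,\dots,t_{\ell-1}$ are $\mathbb F_3$-independent. In particular $\ell\le n+1$.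
\end{proposition}

\begin{proof}
In both cases $\ell\ge5$. Translate so that $P_0=0$; further replacements of $\Lambda$ by $h\Lambda$, $h\in H$, preserve this. For $1\le i\le\ell-1$ let $A_i=C_H(P_i)$, of odd order by (F1). For $j\ge1$ the witness $g_j$ fixes $0$, so $g_j\in H$, and
\begin{equation}\label{eq:incidence}
g_j\in A_i\iff j\ne i\qquad(i,j\ge1).
\end{equation}
In particular the order $r_j$ of $g_j$ is an odd prime. Suppose that some $r_j$ with $j\ge1$ is at least $5$, say $r_1$, and let $C=C_H(g_1)$, a cyclic group of order $q\pm1$ by (F4). Steps 1 and 2 derive a contradiction.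

\emph{Step 1: $A_i\le C$ for all $i\ge2$.} Let $i\ge2$; then $g_1\in A_i$. If $3\nmid|A_i|$, then $A_i$ is cyclic by (F3), so $A_i\le C$. It remains to show that the set $\mathcal I$ of indices $i\ge2$ with $3\mid|A_i|$ is empty. Suppose not. For $i\in\mathcal I$ let $U_i'$ be the Sylow $3$-subgroup given by (F3) for $A_i$. Then $g_1$ stabilizes the line of $U_i'$, so its two distinct eigenvalues lie in $\mathbb F_q$. Choosing an eigenbasis of determinant $1$ and replacing $\Lambda$ by an $H$-translate, we may assume $g_1=d_\tau$ with $\tau$ of order $r_1$, and then $C=D$. The only lines stabilized by $g_1$ are $\mathbb F_qe_1$ and $\mathbb F_qe_2$, so $U_i'\in\{U,U^-\}$ for every $i\in\mathcal I$. The group $A_i\cap U_i'\ne1$ is normalized by $g_1$, so it corresponds to a nonzero additive subgroup of $\mathbb F_q$ that is stable under multiplication by $\tau^{2}$ or $\tau^{-2}$, hence under the field $\mathbb F_3(\tau^2)$. As $\tau^2$ has order $r_1\ge5$, it is not in $\mathbb F_3$, and this field is $\mathbb F_q$ because $n$ is prime. So $U_i'\le A_i$, and by Lemma~\ref{lem:irred}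 $P_i$ lies in $\mathbb F_3z$ or in $\mathbb F_31_R$. Two indices $i\ne k$ in $\mathcal I$ cannot give the same one of these two spaces, for then $P_k=\pm P_i$ and $A_k=A_i$, while $g_i\in A_k\setminus A_i$. So $|\mathcal I|\le2$. There are $\ell-2\ge3$ indices $i\ge2$, so some $k\ge2$ lies outside $\mathcal I$ and $A_k\le D$. For $i\in\mathcal I$ we get $g_i\in A_k\le D$, and $g_i$ has odd order, so by (F5) it fixes $z$ and $1_R$, hence $P_i$. This contradicts \eqref{eq:incidence}.

\emph{Step 2: the cyclic group $C$ has no room for the witnesses.} Each $g_j$, $j\ge1$, lies in some $A_i$ with $i\ge2$, hence in $C$. Since $3\nmid|C|$, all $r_j$ are at least $5$. They are distinct: if $r_j=r_k$ with $j\ne k$, then $\langle g_j\rangle=\langle g_k\rangle\le A_j$, since a cyclic group has only one subgroup of each order. The element $g=g_2g_3\cdots g_{\ell-1}\in A_1$ therefore has order $r=r_2\cdots r_{\ell-1}$, and it fixes $P_1\ne0$. By \eqref{eq:eigen}, $r$ divides some integer $\sum_i\epsilon_i3^i$. This integer is a sum of $n$ odd numbers, hence odd and nonzero, and its absolute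 value is at most $s$. So $r\le s<3^n/2$. On the other hand $r$ is a product of $\ell-2$ distinct primes, each at least $5$. If $\ell\ge n\ge5$, there are at least $n-2\ge 3$ of them and
\[
r\ge5\cdot7\cdot11\cdot3^{n-5}=385\cdot3^{n-5}>\tfrac{243}{2}\cdot3^{n-5}=3^n/2.
\]
If $n\ge7$ and $\ell\ge n-1$, there are at least $n-3\ge4$ of them and
\[
r\ge5\cdot7\cdot11\cdot13\cdot3^{n-7}=5005\cdot3^{n-7}>\tfrac{2187}{2}\cdot3^{n-7}=3^n/2.
\]
This contradiction shows that $g_1,\dots,g_{\ell-1}$ have order $3$. Running the same argument with $P_1$ translated to $0$ shows that $g_0$ has order $3$ as well.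

\emph{Step 3: one Sylow subgroup.} Given distinct $i,k\ge1$, choose $j\ge1$ different from both. Then $g_i,g_k\in A_j$ lie in a common Sylow $3$-subgroup by (F3). By (F2) each $g_i$ lies in only one Sylow $3$-subgroup, so $g_1,\dots,g_{\ell-1}$ all lie in the same one, and after an $H$-translate this is $U$. Write $g_i=x_{t_i}$. Both $g_0$ and $g_2$ fix $P_1$ and $P_3$, so by \eqref{eq:pi} $\pi(g_0)$ and $x_{t_2}$ are $3$-elements of the group $C_H(P_3-P_1)$, which has odd order. By (F3) and (F2), $\pi(g_0)\in U$.

\emph{Step 4: independence.} If $t_i$, $i\ge1$, were in the $\mathbb F_3$-span of the $t_j$ with $j\ge1$, $j\ne i$, then $g_i$ would lie in the group generated by these $g_j$, which is contained in $A_i$. So $t_1,\dots,t_{\ell-1}$ are independent and $\ell-1\le n$.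
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:two} and~\ref{prop:nplusone} give primitivity and $2,n+1\in\mathcal M(G,V)$, and Proposition~\ref{prop:witness} shows that no minimal base has more than $n+1$ points. Suppose that $\Lambda$ is a minimal base with $\ell=n$ points, normalized as in Proposition~\ref{prop:witness}. For $1\le j\le n-1$ the point $P_j$ is fixed by $U_{T_j}$, where $T_j=\langle t_i:1\le i\le n-1,\ i\ne j\rangle$ has dimension $n-2$. So $P_j\in L$ by Lemma~\ref{lem:codim2}. Also $P_0=0\in L$, and Lemma~\ref{lem:Lsmall} shows that $\Lambda$ is not a base. Thus $n\notin\mathcal M(G,V)$, and since $2<n<n+1$, the set $\mathcal M(G,V)$ is not an interval.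
\end{proof}

\section{The quadratic layer and minimal bases of sizes $3,\dots,n-2$}\label{sec:quadratic}

A point of $L$ imposes one linear condition on $U$. To build shorter bases we need a point that imposes several conditions at once, and such points first occur in the \emph{quadratic layer} $L_2=V\cap\operatorname{Ann}(\mathfrak m^3)$. By \eqref{eq:ann}, a vector $v\in L_2$ has the form
\[
v=\sum_{\{i,j\}}c_{ij}\hat y_{ij}+v_a+cz,
\]
the sum being over the $2$-element subsets of $\mathbb Z/n$, with $c_{ij}=c_{ji}$ and $c_{i+1,j+1}=c_{ij}^3$. Put $c_{ii}=0$ and define, for $u,t\in\mathbb F_q$,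
\[
B_v(u,t)=\sum_{i,j}c_{ij}u_{(i)}t_{(j)},\qquad b_v(t)=\sum_jc_{0j}t_{(j)}.
\]
Cubing $i$ times gives $b_v(t)_{(i)}=\sum_jc_{ij}t_{(j)}$, so $B_v(u,t)=\operatorname{Tr}(b_v(t)u)$. Thus $B_v$ is a symmetric $\mathbb F_3$-bilinear form on $\mathbb F_q$ with values in $\mathbb F_3$, and its radical is $\operatorname{rad}B_v=\ker b_v$. The functions $u_{(i)}t_{(j)}$ are independent, so $B_v$ determines the $c_{ij}$; in particular $B_v=0$ if and only if $v\in L$.

Modulo $\mathfrak m^3$ we have $E(t)-1\equiv\varepsilon_t+\sum_{\{i,j\}}t_{(i)}t_{(j)}y_iy_j$. Now $\varepsilon_t\hat y_{ij}=t_{(i)}\hat y_j+t_{(j)}\hat y_i$, so the coefficient of $\hat y_i$ in $(E(t)-1)v$ is $\sum_jc_{ij}t_{(j)}=b_v(t)_{(i)}$. The coefficient of $z$ is $\sum_{\{i,j\}}c_{ij}t_{(i)}t_{(j)}+\operatorname{Tr}(at)$, and the first sum is $\frac12B_v(t,t)$ because $c_{ii}=0$. Hence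
\begin{equation}\label{eq:quadratic}
(x_t-1)v=v_{b_v(t)}+\big(\tfrac12B_v(t,t)+\operatorname{Tr}(at)\big)z .
\end{equation}
Not every symmetric form is a $B_v$: the relations $y_i^2=0$ survive as the condition $c_{ii}=0$. The next lemma makes it explicit.

\begin{lemma}\label{lem:forms}
Let $T\le\mathbb F_q$ have codimension $m$ and let $\alpha_1,\dots,\alpha_m$ be a basis of $T^\perp$. For a symmetric $m\times m$ matrix $\mu$ over $\mathbb F_3$ put $B^\mu(u,t)=\sum_{k,l}\mu_{kl}\operatorname{Tr}(\alpha_ku)\operatorname{Tr}(\alpha_lt)$.
\begin{enumerate}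
\item[(a)] The map $\mu\mapsto B^\mu$ is a bijection onto the symmetric $\mathbb F_3$-bilinear forms on $\mathbb F_q$ whose radical contains $T$, and $\operatorname{rad}B^\mu=T$ if and only if $\mu$ is nondegenerate.
\item[(b)] If $B^\mu=B_v$ with $v\in L_2$, then $b_v(t)=\sum_{k,l}\mu_{kl}\operatorname{Tr}(\alpha_lt)\,\alpha_k$ and
\begin{equation}\label{eq:quadric}
\sum_{k,l}\mu_{kl}\alpha_k\alpha_l=0 .
\end{equation}
Conversely, if \eqref{eq:quadric} holds, then $B^\mu=B_Q$ for some $Q\in L_2\cap R_{n-2}$.
\end{enumerate}
\end{lemma}

\begin{proof}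
(a) The functionals $\operatorname{Tr}(\alpha_k\,\cdot)$ form a basis of the dual of $\mathbb F_q/T$, and $\mu$ is the matrix of the induced form on $\mathbb F_q/T$ in these coordinates.

(b) Expanding the traces gives $B^\mu(u,t)=\sum_{i,j}c'_{ij}u_{(i)}t_{(j)}$ with $c'_{ij}=\sum_{k,l}\mu_{kl}\alpha_k^{3^i}\alpha_l^{3^j}$. These coefficients satisfy $c'_{ij}=c'_{ji}$, $c'_{i+1,j+1}=c'^{\,3}_{ij}$ and $c'_{ii}=\big(\sum_{k,l}\mu_{kl}\alpha_k\alpha_l\big)^{3^i}$. If $B^\mu=B_v$, then $c'_{ij}=c_{ij}$ by independence of the functions $u_{(i)}t_{(j)}$, and $c'_{00}=0$ is \eqref{eq:quadric}. The formula for $b_v$ holds because both sides have the same trace against every $u$. Conversely, if \eqref{eq:quadric} holds, take $Q=\sum_{\{i,j\}}c'_{ij}\hat y_{ij}$.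
\end{proof}

Equation \eqref{eq:quadric} asks for a quadric defined over $\mathbb F_3$ through the point $(\alpha_1:\dots:\alpha_m)$. For $m=2$ it is a quadratic equation over $\mathbb F_3$ for $\alpha_1/\alpha_2$, so $\mu=0$, in accordance with Lemma~\ref{lem:codim2}. The first nonzero solution appears for $m=3$: if $(\alpha_1,\alpha_2,\alpha_3)=(1,\theta,\theta^2)$, then $\alpha_1\alpha_3-\alpha_2^2=0$. Geometric progressions work for all larger $m$ too.

\begin{proposition}\label{prop:middle}
We have $k\in\mathcal M(G,V)$ for $3\le k\le n-2$.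
\end{proposition}

\begin{proof}
Put $m=n-k+1$, so $3\le m\le n-2$. Choose $\theta\in\mathbb F_q\setminus\mathbb F_3$, let $\alpha_l=\theta^{l-1}$ for $1\le l\le m$, and let $T_0=\langle\alpha_1,\dots,\alpha_m\rangle^\perp$, of dimension $k-1$. Let $m'=\lceil m/2\rceil\ge2$ and choose nonzero $\lambda_1,\dots,\lambda_{m'}\in\mathbb F_3$ with sum $0$; this is possible by concatenating blocks $(1,-1)$ and $(1,1,1)$. Let $\mu$ be the symmetric matrix of the quadratic form $\sum_{l=1}^{m'}\lambda_lX_lX_{m+1-l}$. It is antidiagonal, with entries $\lambda_l/2$ and, if $m$ is odd, the central entry $\lambda_{m'}$, so it is nondegenerate. Since $\alpha_l\alpha_{m+1-l}=\theta^{m-1}$ for all $l$, the left side of \eqref{eq:quadric} is $\theta^{m-1}\sum_l\lambda_l=0$. Lemma~\ref{lem:forms} gives $Q\in L_2\cap R_{n-2}$ with $\ker b_Q=\operatorname{rad}B_Q=T_0$. By \eqref{eq:quadratic} with $a=0$, the group $U_{T_0}$ fixes $Q$.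

Let $t_1,\dots,t_{k-1}$ be a basis of $T_0$ and choose $a_i\in\mathbb F_q$ with $\operatorname{Tr}(a_it_j)=\delta_{ij}$; the $a_i$ are distinct. Put $\Lambda=\{Q,v_{a_1},\dots,v_{a_{k-1}}\}$. As $Q\notin L$, this set has $k$ points.

\emph{$\Lambda$ is a base.} Let $g\in G_{(\Lambda)}$. By \eqref{eq:pi}, $\pi(g)$ fixes all differences of points of $\Lambda$. Since $k\ge3$, one of them is $v_{a_2-a_1}$ with $a_2\ne a_1$, so $\pi(g)=x_t$ for some $t$ by Lemma~\ref{lem:stab}. By \eqref{eq:linear}, $\operatorname{Tr}((a_i-a_1)t)=0$ for all $i$, and $(x_t-1)(Q-v_{a_1})=0$ gives $(x_t-1)Q=\operatorname{Tr}(a_1t)z$. Comparing with \eqref{eq:quadratic} we get $b_Q(t)=0$, so $t\in T_0$. Then $(x_t-1)Q=0$, so $\operatorname{Tr}(a_1t)=0$, and hence $\operatorname{Tr}(a_it)=0$ for all $i$. These traces are the coordinates of $t$ in the basis $t_1,\dots,t_{k-1}$, so $t=0$, and $g=1$ by \eqref{eq:pi}.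

\emph{$\Lambda$ is minimal.} The element $x_{t_j}$ fixes $Q$ and all $v_{a_i}$ with $i\ne j$, and $\Lambda\setminus\{Q\}$ is not a base by Lemma~\ref{lem:Lsmall}.
\end{proof}

The step $b_Q(t)=0$ explains the jump in the sizes. For $Q\notin L$ a translation along $z$ cannot compensate the motion of $Q$, so $n-m+1$ points suffice; inside $L$ it can, and this costs one more point.

\section{No minimal base of size $n-1$ when $n\ge7$}\label{sec:nminusone}

In a minimal base of size $n-1$ each point is fixed only by a subgroup of index $27$ in $U$. We first show that this places the point in the quadratic layer, where it is described by a conic.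

\begin{lemma}\label{lem:codim3}
Let $\dim T=n-3$ and let $\alpha_1,\alpha_2,\alpha_3$ be a basis of $T^\perp$.
\begin{enumerate}
\item[(a)] Every nonzero symmetric $3\times3$ matrix $\mu$ over $\mathbb F_3$ satisfying \eqref{eq:quadric} is nondegenerate.
\item[(b)] If $v\in V$ is fixed by $U_T$, then $v\in L_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $\mu\ne0$ is degenerate. Diagonalizing, its quadratic form is $\gamma\xi^2+\gamma'\xi'^2$ with independent linear forms $\xi,\xi'$ over $\mathbb F_3$, $\gamma\ne0$ and $\gamma'\in\mathbb F_3$. Let $\iota^2=-1$, so $\mathbb F_9=\mathbb F_3(\iota)$ and every element of $\mathbb F_3$ is a square in $\mathbb F_9$. Then the form is a product of two nonzero linear forms over $\mathbb F_9$, and by \eqref{eq:quadric} one of them vanishes at $(\alpha_1,\alpha_2,\alpha_3)$ in $\mathbb F_{q^2}$: we have $\sum_k(\beta_k+\iota\beta_k')\alpha_k=0$ with $\beta_k,\beta_k'\in\mathbb F_3$ not all zero. Since $\iota\notin\mathbb F_q$, both $\sum\beta_k\alpha_k$ and $\sum\beta_k'\alpha_k$ vanish, which contradicts the independence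 of the $\alpha_k$.

(b) We use the notation of Section~\ref{sec:fixed} with $m=3$ and show $S_3=S_1\Delta$; then Lemma~\ref{lem:criterion} gives $\mathfrak m^3v=0$. A functional $f$ on $S_2$ is the same as a symmetric bilinear form $(x,y)\mapsto f(xy)$ on $\bar Y$, that is, a symmetric $3\times3$ matrix $\mu$ over $\mathbb F_q$ in the coordinates \eqref{eq:points}. The annihilator of $\Delta$ is $\Delta^\perp=\{\mu:\mu(p_i,p_i)=0\text{ for all }i\}$.

We claim that $\dim\Delta^\perp\le1$ and that its nonzero elements are nondegenerate. Cubing the entries of $\mu$ gives a matrix $\mu'$ with $\mu'(p_{i+1},p_{i+1})=\mu(p_i,p_i)^3$, so $\Delta^\perp$ is stable under cubing. The reduced echelon basis of a subspace is unique, so that of $\Delta^\perp$ is fixed by cubing and consists of matrices over $\mathbb F_3$. For such a matrix $\mu(p_0,p_0)=0$ is \eqref{eq:quadric}, so by (a) the basis elements are nondegenerate. A nondegenerate matrix defines an absolutely irreducible conic, since in characteristic not $2$ a product of two linear forms has a matrix of rank at most $2$. By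 B\'ezout's theorem two such conics with nonproportional matrices have at most four common points. The $p_i$ give $n\ge5$ distinct projective points on every conic of $\Delta^\perp$, so the basis has at most one element. This proves the claim.

Let $f\in S_3^*$ vanish on $S_1\Delta$. For $u\in\bar Y$ define $f_u\in S_2^*$ by $f_u(xy)=f(uxy)$; then $f_u\in\Delta^\perp$. The linear map $u\mapsto f_u$ has rank at most $1$ on the $3$-dimensional space $\bar Y$, so $f_{u_0}=0$ for some $u_0\ne0$. For any $u,y\in\bar Y$ we get $f_u(u_0y)=f_{u_0}(uy)=0$, so $f_u$ is degenerate and hence $0$ by the claim. Thus $f=0$, and $S_3=S_1\Delta$.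
\end{proof}

The points of a base of size $n-1$ now come with $n-2$ conics, and these alone do not give a contradiction. What couples them is the witness $g_0$ of the point $0$, which was not needed for Theorem~\ref{thm:main}: it is a proper affine map, so its linear part moves all the other points by the same vector.

\begin{proposition}\label{prop:nminusone}
If $n\ge7$, then $n-1\notin\mathcal M(G,V)$.
\end{proposition}

\begin{proof}
Let $\Lambda=\{0,P_1,\dots,P_{n-2}\}$ be a minimal base of size $n-1$, normalized as in Proposition~\ref{prop:witness}, with $t_0,t_1,\dots,t_{n-2}$ as there. Indices $i,j$ now range over $1,\dots,n-2$, and spans are over $\mathbb F_3$. Let $T=\langle t_1,\dots,t_{n-2}\rangle$ and $T_j=\langle t_i:i\ne j\rangle$. Let $\alpha,\beta$ be a basis of $T^\perp$ and choose $\gamma_j\in\mathbb F_q$ with $\operatorname{Tr}(\gamma_jt_i)=\delta_{ij}$. Then $\alpha,\beta,\gamma_j$ is a basis of $T_j^\perp$, and pairing a linear relation with the $t_i$ shows that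
\begin{equation}\label{eq:indep}
\alpha,\beta,\gamma_1,\dots,\gamma_{n-2}\text{ are }\mathbb F_3\text{-independent.}
\end{equation}
We shall confine these $n$ elements to a space of smaller dimension.

The point $P_j$ is fixed by $U_{T_j}$, so $P_j\in L_2$ by Lemma~\ref{lem:codim3}(b). Write $B_j,b_j$ for $B_{P_j},b_{P_j}$. By \eqref{eq:quadratic}, $T_j\le\ker b_j=\operatorname{rad}B_j$. By Lemma~\ref{lem:forms}, $B_j$ is given by a symmetric matrix $\mu^{(j)}$ over $\mathbb F_3$ with respect to $(\alpha,\beta,\gamma_j)$ that satisfies \eqref{eq:quadric}. By Lemma~\ref{lem:codim3}(a), either $B_j=0$ or $\ker b_j=T_j$.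

The witness $g_0$ has the form $v\mapsto x_{t_0}v-d$ with $d\ne0$, as it moves $0$. It fixes every $P_j$, so $(x_{t_0}-1)P_j=d$. By \eqref{eq:quadratic}, $b=b_j(t_0)$ does not depend on $j$. For $u\in T_j$ we have $\operatorname{Tr}(bu)=B_j(u,t_0)=0$, and the $T_j$ span $T$, so $b\in T^\perp=\langle\alpha,\beta\rangle$.

We claim $b\ne0$. Suppose $b=0$. If $B_j\ne0$ for some $j$, then $t_0\in\ker b_j=T_j$, so $x_{t_0}$ fixes $P_j$ and $d=0$, which is false. So all $B_j$ vanish and $\Lambda\subseteq L$, contrary to Lemma~\ref{lem:Lsmall}.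

Fix $j$ and write $\mu=\mu^{(j)}$. Lemma~\ref{lem:forms}(b) expresses $b$ through the columns of $\mu$ and the traces of $\alpha t_0$, $\beta t_0$, $\gamma_jt_0$, and \eqref{eq:quadric} reads
\begin{equation}\label{eq:conic}
\mu_{11}\alpha^2+2\mu_{12}\alpha\beta+\mu_{22}\beta^2+2(\mu_{13}\alpha+\mu_{23}\beta)\gamma_j+\mu_{33}\gamma_j^2=0 .
\end{equation}

\emph{Case $t_0\in T$.} Then $\operatorname{Tr}(\alpha t_0)=\operatorname{Tr}(\beta t_0)=0$, and with $\tau_j=\operatorname{Tr}(\gamma_jt_0)$ we get $b=\tau_j(\mu_{13}\alpha+\mu_{23}\beta+\mu_{33}\gamma_j)$. Since $0\ne b\in\langle\alpha,\beta\rangle$, we have $\tau_j\ne0$, $\mu_{33}=0$ and $\mu_{13}\alpha+\mu_{23}\beta=\tau_j^{-1}b$. Now \eqref{eq:conic} shows that $\gamma_j$ lies in $b^{-1}\langle\alpha^2,\alpha\beta,\beta^2\rangle$. This space does not depend on $j$, has dimension at most $3$, and contains $\alpha=b^{-1}(b\alpha)$ and $\beta=b^{-1}(b\beta)$ because $b\in\langle\alpha,\beta\rangle$. This contradicts \eqref{eq:indep}.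

\emph{Case $t_0\notin T$.} The functional $a\mapsto\operatorname{Tr}(at_0)$ is nonzero on $T^\perp$, so we may choose $\alpha,\beta$ with $\operatorname{Tr}(\alpha t_0)=1$ and $\operatorname{Tr}(\beta t_0)=0$. Replacing $\gamma_j$ by $\gamma_j-\operatorname{Tr}(\gamma_jt_0)\alpha$ keeps $\operatorname{Tr}(\gamma_jt_i)=\delta_{ij}$ and achieves $\operatorname{Tr}(\gamma_jt_0)=0$; we take the matrices $\mu^{(j)}$ with respect to these bases. Then $b=\mu_{11}\alpha+\mu_{12}\beta+\mu_{13}\gamma_j$. So $\mu_{13}=0$, and $\mu_{11},\mu_{12}$ are the coordinates of $b$: they do not depend on $j$ and are not both $0$. Put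
\[
\theta=\alpha/\beta\notin\mathbb F_3,\qquad\eta_j=\gamma_j/\beta,\qquad\zeta=\mu_{11}\theta^2+2\mu_{12}\theta .
\]
Dividing \eqref{eq:conic} by $\beta^2$ gives
\[
\zeta+\mu_{22}+2\mu_{23}\eta_j+\mu_{33}\eta_j^2=0 .
\]
As $1,\theta,\theta^2$ are independent, $\zeta+c\ne0$ for all $c\in\mathbb F_3$. Since $-1$ is a nonsquare in $\mathbb F_q$, exactly one of $\zeta+c$ and $-(\zeta+c)$ is a square; let $\rho_c\in\mathbb F_q$ be a square root of it. If $\mu_{33}=0$, then $\mu_{23}\ne0$ and $\eta_j\in\langle1,\theta,\theta^2\rangle$. If $\mu_{33}=\epsilon=\pm1$, multiply by $\epsilon$ and complete the square: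
\[
(\eta_j+\epsilon\mu_{23})^2=-\epsilon(\zeta+c),\qquad c=\mu_{22}-\epsilon\mu_{23}^2\in\mathbb F_3 .
\]
Then $-\epsilon(\zeta+c)=\rho_c^2$, so $\eta_j+\epsilon\mu_{23}=\pm\rho_c$ and $\eta_j\in\langle1,\rho_c\rangle$. In all cases $\eta_j\in\langle1,\theta,\theta^2,\rho_0,\rho_1,\rho_2\rangle$, a space of dimension at most $6$ that does not depend on $j$. By \eqref{eq:indep} it contains the $n$ independent elements $\theta,1,\eta_1,\dots,\eta_{n-2}$. So $n\le6$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]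
By Theorem~\ref{thm:main} and Propositions~\ref{prop:two} and~\ref{prop:middle},
\[
\{2,\dots,n-2\}\cup\{n+1\}\subseteq\mathcal M(G,V)\subseteq\{2,\dots,n-1\}\cup\{n+1\}.
\]
For $n=5$ this is the assertion, and for $n\ge7$ Proposition~\ref{prop:nminusone} removes $n-1$.
\end{proof}

\section{The role of the hypotheses}\label{sec:hyp}

\emph{The parity of $n$.} If $n$ were even, $-1$ would act trivially on $M$, so (F1) and the faithfulness of $H$ would fail. Lemma~\ref{lem:codim2} would fail too: then $\mathbb F_q$ contains $\iota$ with $\iota^2=-1$, the identity matrix satisfies \eqref{eq:quadric} for $(\alpha_1,\alpha_2)=(1,\iota)$, and the vector $Q$ of Lemma~\ref{lem:forms}(b) lies outside $L$ and is fixed by $U_T$ for $T=\langle1,\iota\rangle^\perp$.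

\emph{The primality of $n$.} It excludes intermediate fields. In Step 1 of Proposition~\ref{prop:witness} this forces $U_i'\le A_i$; if $\mathbb F_q$ had a subfield $F$ with $\mathbb F_3<F<\mathbb F_q$, then $d_\tau$ with $\tau\in F^\times$ would normalize the proper subgroup $U_F$ of $U$. Primality also makes the points $p_i$ pairwise nonproportional and the powers $1,\theta,\dots,\theta^{n-1}$ independent.

\emph{The size of $n$.} The bound $n\ge5$ is used for the inequality $3n\le2^{n-1}$, which fails for $n=3$, for the five points needed in Proposition~\ref{prop:witness}, and for the five points on a conic in Lemma~\ref{lem:codim3}. For $n=5$ the argument of Section~\ref{sec:nminusone} does not decide whether $4\in\mathcal M(G,V)$: Proposition~\ref{prop:witness} does not cover bases with four points, and the inequality $n\le6$ is no contradiction.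

\emph{The characteristic.} That it is odd is used whenever squares span or a square is completed. That it equals $3$ gives $q-1=2s$, hence (F5), and limits the number of roots $\rho_c$ to three, hence the bound $n\le6$.

\begin{thebibliography}{9}

\bibitem{DMS}
Francesca Dalla Volta, Fabio Mastrogiacomo and Pablo Spiga,
\emph{On the cardinality of irredundant and minimal bases of finite permutation groups},
arXiv:2311.04489 (2023).

\bibitem{Huppert}
Huppert, \emph{Endliche Gruppen I}.

\end{thebibliography}
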